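
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\numberwithin{equation}{section}

\title{$\Gamma$-convergence of a family of nonlocal functionals\\ to the Sobolev energy and the total variation}


\begin{abstract}
For $p\ge1$ and $\gamma\in\mathbb R\setminus\{0\}$ we consider the functionals that integrate $\lambda^p|x-y|^{\gamma-N}$ over the pairs $(x,y)\in\mathbb R^N\times\mathbb R^N$ with $|u(x)-u(y)|>\lambda|x-y|^{1+\gamma/p}$, as $\lambda\to0_+$ if $\gamma<0$ and $\lambda\to+\infty$ if $\gamma>0$. We prove that for all $N$, $p$, $\gamma$ they $\Gamma$-converge in $L^p(\mathbb R^N)$ to $\kappa\|\nabla u\|_p^p$ (to $\kappa|Du|(\mathbb R^N)$ if $p=1$), where $\kappa$ is the least asymptotic energy of functions converging in measure to one fixed affine function on the unit cube. We also show that $\kappa>0$ exactly when $\gamma\notin(-1,0)$,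 and we compare $\kappa$ with its one-dimensional analogue and with the constant of the pointwise limit.
\end{abstract}

\section{Introduction}

\subsection{The functionals}

Let $N\ge1$ and $p\ge1$. For $u\in L^p(\mathbb R^N)$ put
\[
\Phi(u)=\begin{cases}\|\nabla u\|_{L^p(\mathbb R^N)}^p & \text{if }p>1,\\ \|\nabla u\|_{\mathcal M(\mathbb R^N)}&\text{if }p=1,\end{cases}
\]
with $\Phi(u)=+\infty$ when $u\notin W^{1,p}(\mathbb R^N)$ for $p>1$, respectively $u\notin BV(\mathbb R^N)$ for $p=1$. Here
\[
\|\nabla f\|_{\mathcal M(\mathbb R^N)}=\sup\Big\{\Big|\int_{\mathbb R^N}f\operatorname{div}\varphi\Big|:\ \varphi\in C^\infty_c(\mathbb R^N;\mathbb R^N),\ \|\varphi\|_{L^\infty}\le1\Big\}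
\]
is the total variation, also written $|Df|(\mathbb R^N)$. We approximate $\Phi$ by functionals that contain no derivative. For $\gamma\in\mathbb R\setminus\{0\}$, $\lambda>0$, an open set $\Omega\subset\mathbb R^N$ and a measurable $u:\Omega\to\mathbb R$ let
\begin{equation}\label{eq:def}
\Phi_\lambda(u,\Omega)=\iint_{\{(x,y)\in\Omega\times\Omega:\ |u(x)-u(y)|>\lambda|x-y|^{1+\gamma/p}\}}\frac{\lambda^p}{|x-y|^{N-\gamma}}\,dx\,dy,\qquad \Phi_\lambda(u)=\Phi_\lambda(u,\mathbb R^N).
\end{equation}
These take values in $[0,+\infty]$. Call a pair $(x,y)$, $x\ne y$, \emph{steep} (for $u$ and $\lambda$) if it belongs to the domain of integration, that is, if the difference quotient $|u(x)-u(y)|/|x-y|$ exceeds $\lambda|x-y|^{\gamma/p}$; then $y$ is a \emph{steep partner} of $x$. For $\gamma=-p$ steepness means $|u(x)-u(y)|>\lambda$.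

The affine case explains the exponents. Let $u(x)=\xi\cdot x$ and fix $x$. A point $y=x+r\sigma$, with $r>0$ and $\sigma\in\mathbb S^{N-1}$, is a steep partner of $x$ iff $\lambda r^{\gamma/p}<|\xi\cdot\sigma|$. If $\xi\cdot\sigma\ne0$, this says that $r$ lies below (for $\gamma>0$), respectively above (for $\gamma<0$), the \emph{critical length} $(|\xi\cdot\sigma|/\lambda)^{p/\gamma}$. In polar coordinates the weight $\lambda^p r^{\gamma-N}dy$ becomes $\lambda^pr^{\gamma-1}\,dr\,d\sigma$, so for every $\lambda$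
\begin{equation}\label{eq:affine}
\int_{\{y\in\mathbb R^N:\ |\xi\cdot(x-y)|>\lambda|x-y|^{1+\gamma/p}\}}\frac{\lambda^p\,dy}{|x-y|^{N-\gamma}}=\frac1{|\gamma|}\int_{\mathbb S^{N-1}}|\xi\cdot\sigma|^pd\sigma=\frac{K_{N,p}}{|\gamma|}|\xi|^p,
\end{equation}
where $K_{N,p}=\int_{\mathbb S^{N-1}}|\sigma\cdot e|^pd\sigma$ for any unit vector $e$. (For $N=1$, $\mathbb S^0=\{\pm1\}$ carries the counting measure, so $K_{1,p}=2$.) The critical length tends to $0$ precisely when
\[
\lambda\to\lambda_0,\qquad\text{where } \lambda_0=+\infty\ \text{ if }\gamma>0,\quad \lambda_0=0_+\ \text{ if }\gamma<0 ,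
\]
and the integral of $r^{\gamma-1}$, from $0$ to the critical length or from there to $\infty$, is carried by radii comparable to that length. So in this limit the functional is local, and one expects $\Phi_\lambda(u)\to\frac{K_{N,p}}{|\gamma|}\Phi(u)$ for nice $u$; this is known for $u\in C^1_c(\mathbb R^N)$.

\subsection{The question}

The variational limit is a different matter: one may perturb $u$ before evaluating $\Phi_\lambda$. We say that $\Phi_\lambda$ \emph{$\Gamma$-converges} to $F:L^p(\mathbb R^N)\to[0,+\infty]$ in $L^p(\mathbb R^N)$ as $\lambda\to\lambda_0$ if for every $u\in L^p(\mathbb R^N)$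
\begin{itemize}
\item[(i)] $\liminf_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\ge F(u)$ for every family $(u_\lambda)\subset L^p(\mathbb R^N)$ with $u_\lambda\to u$ in $L^p(\mathbb R^N)$;
\item[(ii)] there is a family $(u_\lambda)\subset L^p(\mathbb R^N)$ with $u_\lambda\to u$ in $L^p(\mathbb R^N)$ and $\lim_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)=F(u)$.
\end{itemize}
A perturbation of small amplitude at the critical length is invisible in the limit $u$, but it can lower the energy (Proposition~\ref{prop:osc} does this by hand for $N=1$), and for $-1<\gamma<0$ even piecewise constant approximation costs nothing (Proposition~\ref{prop:jumps}). The natural candidate for the $\Gamma$-limit is obtained by optimizing over all perturbations of one affine function on one cube. Let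
\[
Q=(0,1)^N,\qquad e_0=\tfrac1{\sqrt N}(1,\dots,1),\qquad h(x)=e_0\cdot x=\frac{x_1+\dots+x_N}{\sqrt N},
\]
\begin{equation}\label{eq:kappa}
\kappa_{N,p,\gamma}=\inf\ \liminf_{\lambda\to\lambda_0}\Phi_\lambda(h_\lambda,Q),
\end{equation}
the infimum being over all families $(h_\lambda)_\lambda$ of measurable functions on $Q$ that converge to $h$ in Lebesgue measure on $Q$ as $\lambda\to\lambda_0$. In the expression $\kappa_{N,p,\gamma}\Phi$ we use the convention $0\cdot(+\infty)=0$.

The question, posed in \cite{Nguyen}, is whether $\Phi_\lambda$ $\Gamma$-converges to $\kappa_{N,p,\gamma}\Phi$ for all $N\ge1$, $p\ge1$ and $\gamma\ne0$. Two cases are known. For $\gamma=-p$ the answer is yes, and $0<\kappa_{N,p,-p}<K_{N,p}/p$; for $-1<\gamma<0$ the functionals $\Gamma$-converge to $0$. The proofs below use none of these known facts, nor the pointwise limit quoted above.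

\subsection{Results}

\begin{theorem}\label{thm:A}
For all $N\ge1$, $p\ge1$ and $\gamma\in\mathbb R\setminus\{0\}$, $\Phi_\lambda$ $\Gamma$-converges to $\kappa_{N,p,\gamma}\Phi$ in $L^p(\mathbb R^N)$ as $\lambda\to\lambda_0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $N\ge1$, $p\ge1$, $\gamma\ne0$.
\begin{enumerate}
\item[\textup{(1)}] $\kappa_{N,p,\gamma}>0$ if and only if $\gamma\notin(-1,0)$.
\item[\textup{(2)}] The liminf inequality holds under $L^1_{loc}$ convergence: if $\kappa=\kappa_{N,p,\gamma}>0$, $\lambda_j\to\lambda_0$, $u_j\to u$ in $L^1_{loc}(\mathbb R^N)$ and $\liminf_j\Phi_{\lambda_j}(u_j)<\infty$, then $\nabla u\in L^p$ (for $p=1$: $Du$ is a finite measure) and $\liminf_j\Phi_{\lambda_j}(u_j)\ge\kappa\|\nabla u\|_p^p$ (respectively $\ge\kappa|Du|(\mathbb R^N)$).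
\item[\textup{(3)}] $\frac12K_{N,p}\,\kappa_{1,p,\gamma}\le\kappa_{N,p,\gamma}\le\frac{K_{N,p}}{|\gamma|}$, with equality on the left if $\gamma=-p$.
\item[\textup{(4)}] If $N=1$, then $\kappa_{1,p,\gamma}<\frac2{|\gamma|}=\frac{K_{1,p}}{|\gamma|}$.
\end{enumerate}
\end{theorem}

\subsection{How the proof goes}

\emph{Upper bound.} Take an almost optimal function for \eqref{eq:kappa} at \emph{one} parameter $\lambda_*$ close to $\lambda_0$, and paste rescaled copies of it into a piecewise affine $u$. The size of the copies is tuned to $\lambda$ so that each copy sees exactly the parameter $\lambda_*$. Pairs in different copies have to be negligible; this holds because the critical length, measured in units of a copy, tends to $0$ as $\lambda_*\to\lambda_0$.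

\emph{Lower bound.} First, bounded energy must force Sobolev or $BV$ regularity. This is false for $-1<\gamma<0$. For all other $\gamma$ it follows by slicing from a one-dimensional inequality, proved by following medians over dyadic intervals through the scales (Section~\ref{sec:oned}). Then one blows up. For $p>1$ the blow-ups of $u$ are affine at almost every point, and the definition of $\kappa$ applies. For $p=1$ the blow-ups at singular points of $Du$ are only monotone functions of one variable, for instance a jump. Such a profile becomes an admissible competitor for $\kappa$ after one more step: small copies of it, stacked as a staircase, approximate an affine function, and for $p=1$ the stacking preserves the energy (Section~\ref{sec:pone}).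

\section{Elementary estimates}\label{sec:elem}

Write $\omega=|\mathbb S^{N-1}|$ ($\omega=2$ for $N=1$), $\kappa=\kappa_{N,p,\gamma}$, and
\[
\Sigma_\lambda(f)=\{(x,y):\ |f(x)-f(y)|>\lambda|x-y|^{1+\gamma/p}\},\qquad \mathfrak m_\lambda(P)=\iint_P\frac{\lambda^p}{|x-y|^{N-\gamma}}\,dx\,dy,
\]
so that $\Phi_\lambda(f,\Omega)=\mathfrak m_\lambda(\Sigma_\lambda(f)\cap\Omega^2)$. For sequences, $\lambda_j\to\lambda_0$ means $\lambda_j\to0_+$ if $\gamma<0$ and $\lambda_j\to+\infty$ if $\gamma>0$. The functional is invariant under isometries of $\mathbb R^N$, under $f\mapsto-f$ and under addition of constants to $f$. If $\Omega_i\subset\Omega$ are disjoint open sets, then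
\begin{equation}\label{eq:super}
\Phi_\lambda(f,\Omega)\ge\sum_i\Phi_\lambda(f,\Omega_i).
\end{equation}

\begin{lemma}[Scaling]\label{lem:scaling}
Let $\alpha,r>0$ and $w(x)=\alpha f((x-x_0)/r)+c$ on $x_0+r\Omega$. Then
\[
\Phi_\lambda(w,x_0+r\Omega)=\alpha^pr^{N-p}\,\Phi_{\lambda'}(f,\Omega),\qquad \lambda'=\lambda r^{1+\gamma/p}/\alpha .
\]
For $\alpha=r$ this reads $\Phi_\lambda(w,x_0+r\Omega)=r^N\Phi_{\lambda r^{\gamma/p}}(f,\Omega)$. For fixed $\alpha,r$, $\lambda\to\lambda_0$ implies $\lambda'\to\lambda_0$.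
\end{lemma}

\begin{proof}
With $x=x_0+rX$, $y=x_0+rY$, the pair $(x,y)$ is steep for $w$ and $\lambda$ iff $(X,Y)$ is steep for $f$ and $\lambda'$. Moreover $\lambda^p|x-y|^{\gamma-N}dx\,dy=\lambda^pr^{\gamma+N}|X-Y|^{\gamma-N}dX\,dY$ and $\lambda^p=\lambda'^p\alpha^pr^{-p-\gamma}$.
\end{proof}

\begin{lemma}[Lipschitz and far pairs]\label{lem:dist}
\textup{(a)} Let $L\ge0$, $x\in\mathbb R^N$, let $Y\subset\mathbb R^N$ be measurable and let $|f(x)-f(y)|\le L|x-y|$ for $y\in Y$. Put $I=\int_{\{y\in Y:\,(x,y)\in\Sigma_\lambda(f)\}}\lambda^p|x-y|^{\gamma-N}dy$. Then $I\le\omega L^p/|\gamma|$. If moreover $|x-y|\ge\rho>0$ for all $y\in Y$, then $I=0$ if $\gamma>0$ and $\lambda\rho^{\gamma/p}\ge L$, while $I\le\frac{\omega}{|\gamma|}(\lambda\rho^{\gamma/p})^p$ if $\gamma<0$. In particular, for fixed $L$ and $\rho$ we have $I\to0$ as $\lambda\to\lambda_0$, uniformly over all such $x$, $Y$ and $f$.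

\textup{(b)} Let $\Omega$ be bounded and $\eta,M>0$. Then $\mathfrak m_\lambda(\{(x,y)\in\Sigma_\lambda(f)\cap\Omega^2:\ |x-y|\ge\eta\})\to0$ as $\lambda\to\lambda_0$, uniformly over all $f$ with $\sup_\Omega f-\inf_\Omega f\le M$.
\end{lemma}

\begin{proof}
(a) If $L=0$, no pair $(x,y)$ with $y\in Y$, $y\ne x$, is steep. Let $L>0$. A steep pair satisfies $|x-y|^{\gamma/p}<L/\lambda$. If $\gamma>0$, then $|x-y|<R:=(L/\lambda)^{p/\gamma}$ and $I\le\omega\lambda^p\int_0^Rr^{\gamma-1}dr=\omega L^p/\gamma$; if also $|x-y|\ge\rho$ and $\rho\ge R$, there are no such $y$. If $\gamma<0$, then $|x-y|>R:=(\lambda/L)^{p/|\gamma|}$ and $I\le\omega\lambda^p\int_R^\infty r^{\gamma-1}dr=\omega L^p/|\gamma|$; with $\rho$ in place of $R$ the right-hand side is $\omega\lambda^p\rho^\gamma/|\gamma|$.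

(b) If $\gamma>0$, the set is empty as soon as $\lambda\eta^{1+\gamma/p}\ge M$. If $\gamma<0$, its $\mathfrak m_\lambda$-measure is at most $|\Omega|\,\omega\lambda^p\eta^\gamma/|\gamma|$.
\end{proof}

\begin{lemma}[Truncation]\label{lem:trunc}
Let $v$ and $G_-\le G_+$ be measurable functions on an open set $\Omega$, $w=(v\wedge G_+)\vee G_-$ and $A=\{w\ne v\}$. Then
\[
\Phi_\lambda(w,\Omega)\le\Phi_\lambda(v,\Omega)+2\sum_{\pm}\mathfrak m_\lambda\big(\Sigma_\lambda(G_\pm)\cap(A\times\Omega)\big).
\]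
If $G_\pm$ are $L$-Lipschitz on $\Omega$, the second term on the right is at most $4\omega L^p|A|/|\gamma|$. Truncation at constants does not increase $\Phi_\lambda$.
\end{lemma}

\begin{proof}
Since $|a\vee b-a'\vee b'|\le\max(|a-a'|,|b-b'|)$, and likewise for $\wedge$,
\[
|w(x)-w(y)|\le\max\{|v(x)-v(y)|,\,|G_+(x)-G_+(y)|,\,|G_-(x)-G_-(y)|\}.
\]
Hence every pair in $\Sigma_\lambda(w)$ that is not in $\Sigma_\lambda(v)$ lies in $\Sigma_\lambda(G_+)\cup\Sigma_\lambda(G_-)$. Such a pair has $x\in A$ or $y\in A$, because $w=v$ off $A$. By symmetry this gives the inequality. The second claim is Lemma~\ref{lem:dist}(a), and for constant $G_\pm$ the sets $\Sigma_\lambda(G_\pm)$ are null sets.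
\end{proof}

For smooth functions Lemma~\ref{lem:dist}(a) can be localized.

\begin{lemma}\label{lem:density}
Let $G\in C^1(\mathbb R^N)$ be Lipschitz and $D\subset\mathbb R^N$ bounded and measurable. Then
\[
\limsup_{\lambda\to\lambda_0}\mathfrak m_\lambda\big(\Sigma_\lambda(G)\cap(D\times\mathbb R^N)\big)\le\frac\omega{|\gamma|}\int_D|\nabla G|^p .
\]
\end{lemma}

\begin{proof}
Let $f_\lambda(x)=\int_{\{y:(x,y)\in\Sigma_\lambda(G)\}}\lambda^p|x-y|^{\gamma-N}dy$. It is bounded uniformly in $x$ and $\lambda$ by Lemma~\ref{lem:dist}(a). Fix $\rho>0$. The points $y$ with $|x-y|\ge\rho$ contribute $o(1)$ to $f_\lambda(x)$, and those with $|x-y|<\rho$ contribute at most $\frac\omega{|\gamma|}\sup_{B_\rho(x)}|\nabla G|^p$, by the same lemma. Letting $\lambda\to\lambda_0$ and then $\rho\to0$ we get $\limsup_{\lambda\to\lambda_0} f_\lambda(x)\le\frac\omega{|\gamma|}|\nabla G(x)|^p$. Along any sequence $\lambda_j\to\lambda_0$, integrate over $D$ and use the reverse Fatou lemma.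
\end{proof}

\begin{lemma}[Diagonal families]\label{lem:diag}
Let $u^{(n)}\to u$ in $L^p(\mathbb R^N)$, and for each $n$ let $u^{(n)}_\lambda\to u^{(n)}$ in $L^p(\mathbb R^N)$ as $\lambda\to\lambda_0$ with $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u^{(n)}_\lambda)\le a_n$, where $a_n\to a<\infty$. Then there are $u_\lambda\to u$ in $L^p(\mathbb R^N)$ with $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\le a$.
\end{lemma}

\begin{proof}
Choose decreasing punctured neighborhoods $\Lambda_n$ of $\lambda_0$ with empty intersection on which $\|u^{(n)}_\lambda-u^{(n)}\|_p\le\frac1n$ and $\Phi_\lambda(u^{(n)}_\lambda)\le a_n+\frac1n$. Put $u_\lambda=u^{(n)}_\lambda$ for $\lambda\in\Lambda_n\setminus\Lambda_{n+1}$ and $u_\lambda=u$ for $\lambda\notin\Lambda_1$.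
\end{proof}

\section{The constant $\kappa$}\label{sec:kappa}

\subsection{Affine limits on arbitrary domains}

The definition of $\kappa$ involves one cube and one direction. By scaling and tiling it controls all of them.

\begin{lemma}\label{lem:affine}
Let $\Omega\subset\mathbb R^N$ be bounded and open, $\xi\in\mathbb R^N$, $c\in\mathbb R$, $\lambda_j\to\lambda_0$, and let $v_j\to\xi\cdot x+c$ in measure on $\Omega$. Then $\liminf_j\Phi_{\lambda_j}(v_j,\Omega)\ge\kappa|\xi|^p|\Omega|$.
\end{lemma}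

\begin{proof}
We may take $\xi\ne0$ and $c=0$. By Lemma~\ref{lem:scaling} with $r=1$, $\alpha=|\xi|$ we may take $|\xi|=1$, and by rotation invariance (the class of bounded open sets is rotation invariant) $\xi=e_0$. Pass to a subsequence along which $\Phi_{\lambda_j}(v_j,\Omega)$ converges in $[0,+\infty]$ to the original liminf and the $\lambda_j$ are distinct.

If $\Omega=Q$, put $h_\lambda=v_j$ for $\lambda=\lambda_j$ and $h_\lambda=h$ for all other $\lambda$. This family is admissible in \eqref{eq:kappa}, so $\kappa\le\liminf_{\lambda\to\lambda_0}\Phi_\lambda(h_\lambda,Q)\le\lim_j\Phi_{\lambda_j}(v_j,Q)$.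

If $\Omega=x_0+rQ$, Lemma~\ref{lem:scaling} with $\alpha=r$ preserves $h$ up to a constant and gives the bound $\kappa r^N$.

For general $\Omega$ and $\epsilon>0$ choose finitely many disjoint cubes $x_i+r_iQ\subset\Omega$ with $\sum_ir_i^N\ge|\Omega|-\epsilon$, use \eqref{eq:super}, and let $\epsilon\to0$.
\end{proof}

The constant family $h_\lambda=h$ and \eqref{eq:affine} with $|\xi|=1$ give $\Phi_\lambda(h,Q)\le K_{N,p}/|\gamma|$, hence
\begin{equation}\label{eq:kappaupper}
\kappa_{N,p,\gamma}\le\frac{K_{N,p}}{|\gamma|}<\infty .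
\end{equation}
Two mechanisms may push $\kappa$ below this value: jumps and oscillations.

\subsection{Jumps are free for $-1<\gamma<0$}

Across a hyperplane where $u$ jumps, the straddling pairs whose distance lies between $r$ and $r+dr$ have measure of order $r^{N}\,dr$ per unit area, so they carry energy of order $\lambda^pr^{\gamma}\,dr$. This is integrable at $r=0$ iff $\gamma>-1$.

\begin{proposition}\label{prop:jumps}
If $-1<\gamma<0$, then $\kappa_{N,p,\gamma}=0$, and for every $u\in L^p(\mathbb R^N)$ there are $u_\lambda\to u$ in $L^p(\mathbb R^N)$ with $\Phi_\lambda(u_\lambda)\to0$ as $\lambda\to0_+$. So Theorem~\ref{thm:A} holds in this case.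
\end{proposition}

\begin{proof}
Let $f$ be a \emph{step function}, i.e.\ a finite linear combination of indicator functions of bounded cubes $Q_i$. If $f(x+z)\ne f(x)$, then some $Q_i$ contains exactly one of $x$, $x+z$. For given $i$, the set of such $x$ has measure at most $2|Q_i|$, and, since it lies within $|z|$ of $\partial Q_i$, at most a constant times $|z|$ when $|z|\le1$. Therefore
\[
\Phi_\lambda(f)\le\lambda^p\int_{\mathbb R^N}|z|^{\gamma-N}\,\big|\{x:f(x+z)\ne f(x)\}\big|\,dz\le C_f\lambda^p\int_{\mathbb R^N}|z|^{\gamma-N}\min\{|z|,1\}\,dz=C_f'\lambda^p,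
\]
the integral being finite at $0$ because $\gamma>-1$ and at $\infty$ because $\gamma<0$. Thus $\Phi_\lambda(f)\to0$ as $\lambda\to0_+$. Step functions are dense in $L^p(\mathbb R^N)$, so Lemma~\ref{lem:diag}, with $u^{(n)}_\lambda=u^{(n)}$ a step function and $a_n=0$, gives the families $u_\lambda$.

Apply this to a function in $L^p(\mathbb R^N)$ that equals $h$ on $Q$. Then $u_\lambda\to h$ in measure on $Q$ and $\Phi_\lambda(u_\lambda,Q)\le\Phi_\lambda(u_\lambda)\to0$, so $\kappa=0$. Hence $\kappa\Phi\equiv0$; part (i) of the definition of $\Gamma$-convergence is trivial, and part (ii) has just been shown.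
\end{proof}

\subsection{Oscillations: a computation in one dimension}

The next construction is the recovery procedure of Section~\ref{sec:limsup} in its simplest form: a fixed profile is shrunk to the length $r=\lambda^{-p/\gamma}$, so that it sees the fixed parameter $1$.

\begin{proposition}\label{prop:osc}
$\kappa_{1,p,\gamma}<2/|\gamma|$ for all $p\ge1$, $\gamma\ne0$.
\end{proposition}

\begin{proof}
Let $q=\gamma/p$ and $u_\epsilon(x)=x+\epsilon\sin(kx)$, where $k>0$ satisfies $\cos k=0$ and $\sin k=-1$ if $\gamma>0$, $\sin k=1$ if $\gamma<0$, and is so large that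
\[
c_2:=\frac{p^2}\gamma\Big(\frac k2\sin k-1\Big)+\frac{p(p-1)}2=-\frac{p^2k}{2|\gamma|}-\frac{p^2}\gamma+\frac{p(p-1)}2<0 .
\]
With $k$ fixed, let $\epsilon>0$ be small; all $O(\cdot)$ below are uniform in $x$.

\emph{Steep pairs of $u_\epsilon$ for $\lambda=1$.} For $t>0$ put $g(x,t)=\frac{\sin(k(x+t))-\sin(kx)}t$; then $|g|\le k$. As $u_\epsilon$ is increasing for $\epsilon k<1$, $(x,x+t)$ is steep iff
\[
F(t):=t^q-1-\epsilon g(x,t)<0 .
\]
Let $J_\epsilon$ be the set of $t>0$ with $t^q\in[1-\epsilon k,1+\epsilon k]$, a compact interval around $1$ that shrinks to $\{1\}$ as $\epsilon\to0$. Off $J_\epsilon$, $F$ has the sign of $t^q-1$; at the endpoints of $J_\epsilon$ it has this sign or vanishes; and on $J_\epsilon$, $F'(t)=qt^{q-1}+O(\epsilon)$ has the sign of $q$. So $F$ has exactly one zero $t_*(x)$, it lies in $J_\epsilon$, and the steep $t$ form $(0,t_*)$ if $\gamma>0$ and $(t_*,\infty)$ if $\gamma<0$. In both cases the integral of $t^{\gamma-1}$ over the steep $t$ is $t_*(x)^\gamma/|\gamma|$.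 The function $t_*$ has the period $2\pi/k$, and it is continuous by the implicit function theorem.

\emph{Expansion.} Since $t_*^q=1+\epsilon g(x,t_*)$ and $t_*=1+O(\epsilon)$, we get $t_*=1+\epsilon g(x,1)/q+O(\epsilon^2)$. Hence, with $\frac pq=\frac{p^2}{\gamma}$,
\[
t_*^\gamma=(1+\epsilon g(x,t_*))^p=1+p\epsilon\,g(x,1)+\epsilon^2\Big[\frac{p^2}\gamma\,g(x,1)\,\partial_tg(x,1)+\frac{p(p-1)}2\,g(x,1)^2\Big]+O(\epsilon^3),
\]
and $\partial_tg(x,1)=k\cos(k(x+1))-g(x,1)$. Denote by $\langle\cdot\rangle$ the average over a period in $x$. Then $\langle g(\cdot,1)\rangle=0$, $\langle g(\cdot,1)^2\rangle=\frac12+\frac12-\cos k=1$, and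
\[
\langle\cos(k(\cdot+1))\,g(\cdot,1)\rangle=-\langle\cos(k(\cdot+1))\sin(k\,\cdot)\rangle=\tfrac12\sin k ,
\]
by $\cos(a+k)\sin a=\frac12[\sin(2a+k)-\sin k]$. So $\langle g(\cdot,1)\,\partial_tg(\cdot,1)\rangle=\frac k2\sin k-1$ and $\langle t_*^\gamma\rangle=1+c_2\epsilon^2+O(\epsilon^3)<1$ for a small $\epsilon$, which we now fix.

\emph{Rescaling.} Let $r=\lambda^{-p/\gamma}$, which tends to $0$ as $\lambda\to\lambda_0$, and $h_\lambda(x)=ru_\epsilon(x/r)$. Then $|h_\lambda-x|\le\epsilon r$, so the family is admissible. By Lemma~\ref{lem:scaling} with $\alpha=r$, since $\lambda r^{\gamma/p}=1$, and by symmetry in $(x,y)$,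
\[
\Phi_\lambda(h_\lambda,(0,1))=r\,\Phi_1(u_\epsilon,(0,1/r))\le\frac{2r}{|\gamma|}\int_0^{1/r}t_*(x)^\gamma dx\longrightarrow\frac2{|\gamma|}\langle t_*^\gamma\rangle<\frac2{|\gamma|}.\qedhere
\]
\end{proof}

\subsection{Slicing}

Let $\Phi^1_\lambda$ denote the one-dimensional functional with the same $p,\gamma$. For $e\in\mathbb S^{N-1}$ and $z\in e^\perp$ write $f_{e,z}(t)=f(z+te)$ and $\Omega_{e,z}=\{t:z+te\in\Omega\}$. Then
\begin{equation}\label{eq:slice}
\Phi_\lambda(f,\Omega)=\frac12\int_{\mathbb S^{N-1}}\int_{e^\perp}\Phi^1_\lambda(f_{e,z},\Omega_{e,z})\,dz\,de .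
\end{equation}
Indeed, put $y=x+re$ with $r>0$, and then $x=z+te$. The Jacobian $r^{N-1}$ turns $r^{\gamma-N}$ into $r^{\gamma-1}$, and the factor $\frac12$ appears because $\Phi^1_\lambda$ counts both orders of a pair. (For $N=1$, $e^\perp=\{0\}$ has unit mass.)

\begin{proposition}\label{prop:slice}
$\kappa_{N,p,\gamma}\ge\frac12K_{N,p}\,\kappa_{1,p,\gamma}$ for all $\gamma\ne0$, with equality if $\gamma=-p$.
\end{proposition}

\begin{proof}
Write $\kappa_1=\kappa_{1,p,\gamma}$ and let $c_{e,z}=|Q_{e,z}|$ be the length of the chord of $Q$ through $z$ in direction $e$, so $\int_{e^\perp}c_{e,z}\,dz=|Q|=1$.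

\emph{Inequality.} Let $(h_\lambda)$ be admissible in \eqref{eq:kappa} and let $\lambda_j\to\lambda_0$ realize the liminf. Passing to a subsequence, $h_{\lambda_j}\to h$ a.e.\ in $Q$. By Fubini, for a.e.\ $(e,z)$ the slices converge a.e., hence in measure, on the interval $Q_{e,z}$, to an affine function of slope $e\cdot e_0$. By \eqref{eq:slice}, Fatou's lemma and Lemma~\ref{lem:affine} for $N=1$,
\[
\lim_j\Phi_{\lambda_j}(h_{\lambda_j},Q)\ge\frac12\int_{\mathbb S^{N-1}}\int_{e^\perp}\kappa_1|e\cdot e_0|^p\,c_{e,z}\,dz\,de=\frac12K_{N,p}\,\kappa_1 .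
\]

\emph{Equality for $\gamma=-p$.} For $N=1$ there is nothing to prove, as $K_{1,p}=2$. Let $N\ge2$. By the definition of $\kappa_1$ and a diagonal choice, together with Lemma~\ref{lem:affine}, there are $\lambda_j\to0_+$ and $f_j\to x$ in measure on $(0,1)$ with $\Phi^1_{\lambda_j}(f_j,(0,1))\to\kappa_1$, all energies finite. For an interval $J\subset(0,1)$, Lemma~\ref{lem:affine} bounds the liminf of the energies from below by $\kappa_1|J|$ on $J$ and by $\kappa_1(1-|J|)$ on the complementary intervals together; by \eqref{eq:super}, $\Phi^1_{\lambda_j}(f_j,J)\to\kappa_1|J|$. Let $F_j(x)=f_j(x_1)$ on $Q$. If the first component $e_1$ of $e$ is nonzero, which holds for a.e.\ $e$, the slice of $F_j$ is $t\mapsto f_j(z_1+te_1)$. For $\gamma=-p$ we have $1+\gamma/p=0$, so Lemma~\ref{lem:scaling} with $\alpha=1$, $r=1/|e_1|$ does not change $\lambda$; the energy of the slice is $|e_1|^{p-1}\Phi^1_{\lambda_j}(f_j,J_{e,z})$ with an interval $J_{e,z}\subset(0,1)$ of length $|e_1|c_{e,z}$. It tends to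 $\kappa_1|e_1|^pc_{e,z}$ and is dominated by $\sup_j\Phi^1_{\lambda_j}(f_j,(0,1))<\infty$ on the bounded set of $z$ with nonempty chord. By \eqref{eq:slice} and dominated convergence,
\[
\Phi_{\lambda_j}(F_j,Q)\to\frac12\int_{\mathbb S^{N-1}}\kappa_1|e_1|^pde=\frac12K_{N,p}\,\kappa_1 .
\]
Since $F_j\to x_1$ in measure, Lemma~\ref{lem:affine} gives $\kappa_{N,p,-p}\le\frac12K_{N,p}\,\kappa_1$.
\end{proof}

\section{The limsup inequality}\label{sec:limsup}

To paste almost optimal functions next to each other they must agree with $h$ near $\partial Q$. The width $\tau$ of the layer of agreement must not depend on the parameter $\lambda_j$ in the next lemma, because below $j$ is chosen large after $\tau$ has been fixed.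

\begin{lemma}\label{lem:boundary}
For every $\epsilon\in(0,1)$ there are $\tau>0$, $\lambda_j\to\lambda_0$ and measurable $w_j:Q\to\mathbb R$ with $|w_j-h|\le\epsilon$, $w_j=h$ on $\{x\in Q:\operatorname{dist}(x,\partial Q)\le\tau\}$, and $\Phi_{\lambda_j}(w_j,Q)\le\kappa+\epsilon$.
\end{lemma}

\begin{proof}
As $\kappa<\infty$, there are $\lambda_j\to\lambda_0$ and $h_j\to h$ in measure on $Q$ with $\Phi_{\lambda_j}(h_j,Q)\le\kappa+\epsilon/2$. Write $d=\operatorname{dist}(\cdot,\partial Q)$. For $\delta\in(0,\epsilon)$ let $\varphi=\min\{\delta,(d-\delta)_+\}$, which is $1$-Lipschitz, and $w_j=(h_j\wedge(h+\varphi))\vee(h-\varphi)$. Then $|w_j-h|\le\varphi\le\delta$, and $w_j=h$ where $d\le\delta$. The functions $h\pm\varphi$ are $2$-Lipschitz, and $w_j\ne h_j$ only where $|h_j-h|>\varphi$, so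
\[
\{w_j\ne h_j\}\subset\{d<2\delta\}\cup\{|h_j-h|>\delta\}
\]
has measure at most $4N\delta+o(1)$ as $j\to\infty$. By Lemma~\ref{lem:trunc}, $\Phi_{\lambda_j}(w_j,Q)\le\kappa+\frac\epsilon2+\frac{4\omega2^p}{|\gamma|}(4N\delta+o(1))$, which is at most $\kappa+\epsilon$ for $\delta$ small and $j$ large. Take $\tau=\delta$ and discard finitely many $j$.
\end{proof}

Call $u:\mathbb R^N\to\mathbb R$ a \emph{PA function} if it is continuous, affine with some gradient $\xi_i$ on each of finitely many disjoint open simplices $T_1,\dots,T_m$, and zero off $\bigcup_i\bar T_i$.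

\begin{proposition}\label{prop:pa}
Let $u$ be a PA function. For every $\epsilon\in(0,1)$ there are $u_\lambda\to u$ in $L^p(\mathbb R^N)$ with $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\le(\kappa+\epsilon)\Phi(u)+\epsilon$.
\end{proposition}

\begin{proof}
Assume $u\not\equiv0$. Let $L>0$ be a Lipschitz constant of $u$, so that $|\xi_i|\le L$, and $K=\bigcup_iT_i$. Take $\tau,\lambda_j,w_j$ from Lemma~\ref{lem:boundary} and put $L'=L(1+2\epsilon/\tau)$, which does not depend on $j$. The construction depends on an index $j$; the estimates involve in addition two small numbers $\sigma\in(0,1)$ and $s>0$. At the end we choose first $\sigma$ and $s$, then $j$. Until then $\sigma,s,j$ are fixed, and we write $\lambda_*=\lambda_j$, $w=w_j$.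

\emph{Construction.} If $\xi_i\ne0$, let $e_i=\xi_i/|\xi_i|$, let $R_i$ be an orthogonal matrix with $R_ie_0=e_i$, and set $Q_i=R_iQ$, $w^i=w\circ R_i^{-1}$. Then $|w^i-e_i\cdot x|\le\epsilon$ on $Q_i$, with $w^i=e_i\cdot x$ within distance $\tau$ of $\partial Q_i$, and $\Phi_{\lambda_*}(w^i,Q_i)\le\kappa+\epsilon$. Define the cell size by
\[
r_i=\Big(\frac{\lambda_*|\xi_i|}\lambda\Big)^{p/\gamma},\qquad\text{so that}\qquad \lambda r_i^{\gamma/p}=\lambda_*|\xi_i|\quad\text{and}\quad r_i\to0\ \text{ as }\lambda\to\lambda_0 .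
\]
The \emph{cells} in $T_i$ are the open cubes $x_0+r_iQ_i$, $x_0\in r_iR_i\mathbb Z^N$, that are contained in $T_i$. On such a cell set
\[
u_\lambda(x)=u(x)+|\xi_i|r_i\,(w^i-e_i\cdot)\Big(\frac{x-x_0}{r_i}\Big),
\]
where $(w^i-e_i\cdot)(X)=w^i(X)-e_i\cdot X$; this is $|\xi_i|r_iw^i((x-x_0)/r_i)$ plus a constant. If $\xi_i=0$, the only cell in $T_i$ is $T_i$ itself, and $u_\lambda=u$ there. Outside all cells $u_\lambda=u$. As $|u_\lambda-u|\le\epsilon L\max_ir_i\to0$ and $u_\lambda=u$ off $K$, we have $u_\lambda\to u$ in $L^p$.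

\emph{Pairs in a common cell.} By Lemma~\ref{lem:scaling} with $\alpha=|\xi_i|r_i$, $r=r_i$, a cell in $T_i$ with $\xi_i\ne0$ has energy $|\xi_i|^pr_i^N\Phi_{\lambda_*}(w^i,Q_i)$, because its parameter is $\lambda r_i^{\gamma/p}/|\xi_i|=\lambda_*$. The sum over all cells is at most $(\kappa+\epsilon)\sum_i|\xi_i|^p|T_i|=(\kappa+\epsilon)\Phi(u)$. Cells with $\xi_i=0$ contribute $0$.

\emph{Pairs not in a common cell: a Lipschitz bound.} Let $x,y$ not lie in a common cell. If $u_\lambda(x)\ne u(x)$, then $x$ lies in a cell $P\subset T_i$ with $\operatorname{dist}(x,\partial P)>\tau r_i$, and $y\notin P$. So $|x-y|\ge\tau r_i$ and $|u_\lambda(x)-u(x)|\le\epsilon|\xi_i|r_i\le\frac{\epsilon L}\tau|x-y|$. The same estimate holds with $x$ and $y$ exchanged. Hence $|u_\lambda(x)-u_\lambda(y)|\le L'|x-y|$ for all such pairs, and Lemma~\ref{lem:dist}(a) applies with $Y$ the set of $y$ that lie in no common cell with $x$.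

\emph{Pairs not in a common cell: the energy.} Up to null sets a steep pair has $x\in K$ or $y\in K$. By symmetry we consider $x\in K$ and double the result. Call $I(x)$ the integral over the steep $y$ in no common cell with $x$.
\begin{itemize}
\item \emph{Deep points.} Let $x\in P\subset T_i$ with $\xi_i\ne0$ and $\operatorname{dist}(x,\partial P)>\sigma r_i$. Then $|x-y|\ge\sigma r_i$, and $\lambda(\sigma r_i)^{\gamma/p}=\sigma^{\gamma/p}\lambda_*|\xi_i|$. By Lemma~\ref{lem:dist}(a), $I(x)=0$ if $\gamma>0$ and $\sigma^{\gamma/p}\lambda_*|\xi_i|\ge L'$, and $I(x)\le\frac\omega{|\gamma|}(\sigma^{\gamma/p}\lambda_*|\xi_i|)^p$ if $\gamma<0$. In both cases $I(x)\le\frac\epsilon{8(1+|K|)}$ for all $\lambda$ once $j$ is large, depending on $\epsilon,\tau,\sigma$ and $u$. If $x\in T_i$ with $\xi_i=0$ and $\operatorname{dist}(x,\partial T_i)>s$, then $|x-y|\ge s$ and $I(x)\to0$ uniformly as $\lambda\to\lambda_0$.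
\item \emph{Other points of $K$.} Up to null sets these either lie within $\sigma r_i$ of the boundary of their cell, in some $T_i$ with $\xi_i\ne0$ (total measure at most $2N\sigma|K|$); or lie in no cell; or lie within $s$ of $\partial T_i$ in some $T_i$ with $\xi_i=0$ (measure tending to $0$ as $s\to0$). In the second case $x\in T_i$ lies, up to a null set, in an open lattice cube $x_0+r_iQ_i$ that is not contained in $T_i$. This cube has diameter $\sqrt Nr_i$, so $\operatorname{dist}(x,\partial T_i)\le\sqrt Nr_i$, and the set of such points has measure tending to $0$ as $\lambda\to\lambda_0$. For all these points $I(x)\le\omega L'^p/|\gamma|$.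
\end{itemize}
Choose first $\sigma$ and $s$ small, depending on $\epsilon$, $L'$ and $u$, and then $j$ large. This makes the $\limsup_{\lambda\to\lambda_0}$ of the total energy of the pairs not in a common cell at most $\epsilon$.
\end{proof}

\begin{corollary}\label{cor:limsup}
If $\Phi(u)<\infty$, there are $u_\lambda\to u$ in $L^p(\mathbb R^N)$ with $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\le\kappa\Phi(u)$.
\end{corollary}

\begin{proof}
There are $u_n\in C^\infty_c(\mathbb R^N)$ with $u_n\to u$ in $L^p$ and $\Phi(u_n)\to\Phi(u)$: for $p>1$ by density of $C^\infty_c$ in $W^{1,p}$, for $p=1$ by mollification and cut-off. Lagrange interpolation on the scaled copies of a fixed periodic triangulation of $\mathbb R^N$ approximates a function in $C^\infty_c$ by PA functions in $W^{1,p}$, since the gradient error is at most a constant times the mesh size and all supports lie in a fixed compact set. So there are PA functions $u^{(n)}\to u$ in $L^p$ with $\Phi(u^{(n)})\to\Phi(u)$. Apply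 Proposition~\ref{prop:pa} to $u^{(n)}$ with $\epsilon_n=\frac1{2n(1+\Phi(u^{(n)}))}$ to get families with limsup at most $a_n=\kappa\Phi(u^{(n)})+\frac1n\to\kappa\Phi(u)$, and use Lemma~\ref{lem:diag}.
\end{proof}

\section{A one-dimensional lower bound and regularity}\label{sec:oned}

\subsection{The inequality}

We say that $v$ on $(s,t)$ is approximately continuous at $s$ with value $v(s)$ if for every $\epsilon>0$ the set $\{x\in(s,s+\rho):|v(x)-v(s)|>\epsilon\}$ has measure $o(\rho)$ as $\rho\to0$; similarly at $t$ from the left.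

\begin{lemma}\label{lem:oned}
Let $N=1$, $p\ge1$, and $\gamma>0$ or $\gamma\le-1$. There is $c=c(p,\gamma)>0$ with the following property. If $\lambda_j\to\lambda_0$, $v_j\to v$ in measure on a bounded interval $(s,t)$, and $v$ is approximately continuous at $s$ and $t$ with values $v(s),v(t)$, then
\[
\liminf_j\Phi_{\lambda_j}(v_j,(s,t))\ge c\,\frac{|v(t)-v(s)|^p}{(t-s)^{p-1}} .
\]
\end{lemma}

\emph{Idea.} After scaling, $\lambda=1$ and we look at a function $U$ on a long interval $(0,R)$ that climbs from about $0$ to about $R$; we want energy at least $cR$. Cut $(0,R)$ into intervals of length $\ell$ and compare medians on neighbors. If the median rises by more than a constant times $\ell^{1+\gamma/p}$ from one interval to the next, many pairs at distance about $\ell$ are steep, and they cost about $\ell^2\cdot\ell^{\gamma-1}=\ell^{1+\gamma}$; call such neighbors expensive. If there are none at length $\ell$, the total climb is at most of order $\frac R\ell\,\ell^{1+\gamma/p}=R\ell^{\gamma/p}$,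 which is too little when $\ell$ is beyond a critical size ($\ell$ small for $\gamma>0$, $\ell$ large for $\gamma<0$). So at the critical size most of the climb happens across expensive neighbors. The difficulty is that a few of them may carry most of it, for example if $U$ jumps. We therefore follow each height $y$ through the dyadic scales.

For $\gamma>0$ we start at a scale so coarse that a single expensive pair already costs more than $R$, and refine down to the critical size. Most heights meet an expensive pair on the way. At the scale just before the first one, the pair crossing $y$ was inexpensive, so only a moderate amount of heights is charged to each expensive pair. For $\gamma\le-1$ we start at the critical size and refine until $y$ is crossed for the first time by an inexpensive pair. At the scale just before, the pair crossing $y$ was expensive, and the heights charged to it now cross at most three inexpensive pairs, so again their amount is moderate. This refinement stops, because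 expensive pairs at arbitrarily fine scales would cost infinitely much; this is where $1+\gamma\le0$ enters. For $-1<\gamma<0$ the inequality is false by Proposition~\ref{prop:jumps}.

\begin{proof}
If $v(s)=v(t)$ there is nothing to prove. Otherwise, by Lemma~\ref{lem:scaling} with $r=t-s$, $\alpha=|v(t)-v(s)|$, which produces the factor $\alpha^pr^{1-p}$, and by the symmetry $v\mapsto-v$, we may assume $s=0$, $t=1$, $v(0)=0$, $v(1)=1$. Let $R=\lambda_j^{p/\gamma}\to\infty$ and $U(x)=Rv_j(x/R)$ on $(0,R)$. By Lemma~\ref{lem:scaling}, $\Phi_1(U,(0,R))=R\,\Phi_{\lambda_j}(v_j,(0,1))$. We must show $\Phi_1(U,(0,R))\ge cR$ for $j$ large, and we assume that the left side is finite. By approximate continuity and convergence in measure there is $\rho\in(0,\frac14)$ such that for all large $j$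
\begin{equation}\label{eq:ends}
|\{x\in(0,\rho R):U>R/8\}|<\tfrac{\rho R}8,\qquad |\{x\in((1-\rho)R,R):U<7R/8\}|<\tfrac{\rho R}8 .
\end{equation}
Here $\rho$ depends on $v$ but not on $j$.

\emph{Dyadic medians.} Let $\ell_n=2^{-n}$, $n\in\mathbb Z$, and $I_{n,i}=(i\ell_n,(i+1)\ell_n)$. For $I_{n,i}\subset(0,R)$ let $a_{n,i}=\inf\{\theta:|I_{n,i}\cap\{U\le\theta\}|\ge\ell_n/2\}$. Then $|I_{n,i}\cap\{U\le a_{n,i}\}|\ge\ell_n/2$ and $|I_{n,i}\cap\{U\ge a_{n,i}\}|\ge\ell_n/2$. Moreover
\begin{equation}\label{eq:children}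
\min(a_{n+1,2i},a_{n+1,2i+1})\le a_{n,i}\le\max(a_{n+1,2i},a_{n+1,2i+1}) .
\end{equation}
Indeed, for $\theta$ below the minimum less than half of each child $I_{n+1,2i},I_{n+1,2i+1}$ lies in $\{U\le\theta\}$, and for $\theta$ equal to the maximum at least half of each child does.

\emph{Bad pairs.} Let $C_1=\max\{4^{-(1+\gamma/p)},2^{1+\gamma/p}\}$ and
\[
\tau_n=C_1\ell_n^{1+\gamma/p}=\max_{r\in[\ell_n/4,2\ell_n]}r^{1+\gamma/p}.
\]
For $I_{n,i},I_{n,i+1}\subset(0,R)$ call $(n,i)$ \emph{bad} if $a_{n,i+1}-a_{n,i}>\tau_n$ and \emph{good} otherwise. Let $b_n$ be the number of bad pairs at level $n$. If $(n,i)$ is bad, then every pair of points $x\in I_{n,i}\cap\{U\le a_{n,i}\}$, $y\in I_{n,i+1}\cap\{U\ge a_{n,i+1}\}$ with $|x-y|\ge\ell_n/4$ is steep for $\lambda=1$, as $|x-y|\le2\ell_n$. The points $(x,y)\in I_{n,i}\times I_{n,i+1}$ with $|x-y|<\ell_n/4$ form a triangle of area $\ell_n^2/32$, so these steep pairs have measure at least $\frac{\ell_n^2}4-\frac{\ell_n^2}{32}\ge\frac{\ell_n^2}8$ and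 energy at least $c_1\ell_n^{1+\gamma}$ with $c_1=c_1(\gamma)>0$. At one level the sets $I_{n,i}\times I_{n,i+1}$ are disjoint, and a given distance lies in $[\ell_n/4,2\ell_n]$ for at most four $n$. Therefore
\begin{equation}\label{eq:bad}
\Phi_1(U,(0,R))\ge\frac{c_1}4\sum_nb_n\ell_n^{1+\gamma}.
\end{equation}

\emph{Following a height through the levels.} Let $n_0$ be a level with $\ell_{n_0}\le\rho R/4$. The level-$n_0$ intervals inside $(0,\rho R)$ have total length at least $\rho R/2$. If all their medians exceeded $R/8$, we would have $|\{x\in(0,\rho R):U>R/8\}|\ge\rho R/4$, contrary to \eqref{eq:ends}. So there is $i_-$ with $I_{n_0,i_-}\subset(0,\rho R)$ and $a_{n_0,i_-}\le R/8$. In the same way, if all level-$n_0$ medians inside $((1-\rho)R,R)$ were below $7R/8$, then $\{U<7R/8\}$ would have measure at least $\rho R/4$ in that interval; so there is $i_+>i_-$ with $I_{n_0,i_+}\subset((1-\rho)R,R)$ and $a_{n_0,i_+}\ge7R/8$.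

For $y\in Y_0:=(R/8,7R/8]$ let $i_{n_0}(y)=\min\{i\ge i_-:a_{n_0,i+1}\ge y\}$, which is at most $i_+-1$. Then $i=i_{n_0}(y)$ satisfies $a_{n_0,i}<y\le a_{n_0,i+1}$. Inductively, suppose $i=i_n(y)$ satisfies $a_{n,i}<y\le a_{n,i+1}$. By \eqref{eq:children} there are $k\in\{2i,2i+1\}$ with $a_{n+1,k}<y$ and $k'\in\{2i+2,2i+3\}$ with $a_{n+1,k'}\ge y$. Hence there is $l\in\{2i,2i+1,2i+2\}$ with $a_{n+1,l}<y\le a_{n+1,l+1}$, and we let $i_{n+1}(y)$ be the smallest such $l$. The set $Y_{n,i}=\{y\in Y_0:i_n(y)=i\}$ is a finite union of intervals contained in $(a_{n,i},a_{n,i+1}]$, so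
\[
|Y_{n,i}|\le\tau_n\quad\text{if }(n,i)\text{ is good}.
\]
Each $i$ has at most three successors $l$, and each $l$ at most two predecessors $i$.

\emph{Case $\gamma>0$.} Choose $n_0$ with $\ell_{n_0}\in(\rho R/8,\rho R/4]$, and $n_1$, depending only on $p,\gamma$, with $C_1\ell_{n_1}^{\gamma/p}\le\frac14$. For $R$ large, $n_0<n_1$. If some pair at level $n_0$ is bad, \eqref{eq:bad} gives $\Phi_1(U,(0,R))\ge\frac{c_1}4(\rho R/8)^{1+\gamma}\ge R$ for $R$ large. Otherwise consider $y\in Y_0$. Those for which $(n,i_n(y))$ is good for all $n_0\le n\le n_1$ have total measure at most $\frac R{\ell_{n_1}}\tau_{n_1}\le\frac R4$. Those whose first bad level is $n+1$, $n_0\le n<n_1$, have total measure at most $2\tau_nb_{n+1}$: for each bad $(n+1,l)$ they belong to $Y_{n,i}$ for one of at most two good predecessors $(n,i)$. Since $|Y_0|=\frac34R$,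
\[
\frac R2\le\sum_{n=n_0}^{n_1-1}2\tau_nb_{n+1}=2C_12^{1+\gamma/p}\sum_{n=n_0+1}^{n_1}b_n\ell_n^{1+\gamma/p}\le2C_12^{1+\gamma/p}\,\ell_{n_1}^{-\gamma(1-1/p)}\sum_nb_n\ell_n^{1+\gamma},
\]
where we wrote $\ell_n^{1+\gamma/p}=\ell_n^{1+\gamma}\ell_n^{-\gamma(1-1/p)}$ and used $\ell_n\ge\ell_{n_1}$. With \eqref{eq:bad}, $\Phi_1(U,(0,R))\ge cR$.

\emph{Case $\gamma\le-1$.} Choose $n_0$, depending only on $p,\gamma$, with $C_1\ell_{n_0}^{\gamma/p}\le\frac14$. For $R$ large, $\ell_{n_0}\le\rho R/4$. Since $1+\gamma\le0$, $\ell_n^{1+\gamma}\ge\ell_{n_0}^{1+\gamma}>0$ for $n\ge n_0$, so \eqref{eq:bad} and the finiteness of the energy give $\sum_{n\ge n_0}b_n<\infty$; hence $b_n=0$ for large $n$. So every $y\in Y_0$ has a first level $n\ge n_0$ at which $(n,i_n(y))$ is good. Those for which it is $n_0$ have total measure at most $\frac R{\ell_{n_0}}\tau_{n_0}\le\frac R4$. Those for which it is $n+1>n_0$ have total measure at most $3b_n\tau_{n+1}$, because $(n,i_n(y))$ is bad and $(n+1,i_{n+1}(y))$ is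 one of its at most three successors and is good. Hence, with $C=C(p,\gamma)$,
\[
\frac R2\le3\sum_{n\ge n_0}b_n\tau_{n+1}\le C\sum_{n\ge n_0}b_n\ell_n^{1+\gamma/p}\le C\,\ell_{n_0}^{|\gamma|(1-1/p)}\sum_{n\ge n_0}b_n\ell_n^{1+\gamma},
\]
where now $\ell_n^{1+\gamma/p}=\ell_n^{1+\gamma}\ell_n^{|\gamma|(1-1/p)}$ and $\ell_n\le\ell_{n_0}$. Again \eqref{eq:bad} gives $\Phi_1(U,(0,R))\ge cR$.
\end{proof}

\begin{corollary}\label{cor:positive}
$\kappa_{N,p,\gamma}>0$ if and only if $\gamma\notin(-1,0)$.
\end{corollary}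

\begin{proof}
For $-1<\gamma<0$, $\kappa=0$ by Proposition~\ref{prop:jumps}. Otherwise Lemma~\ref{lem:oned} on $(0,1)$ with $v(x)=x$ gives $\kappa_{1,p,\gamma}\ge c>0$, and Proposition~\ref{prop:slice} gives $\kappa_{N,p,\gamma}>0$.
\end{proof}

\subsection{Bounded energy implies regularity}

\begin{lemma}\label{lem:reg}
Let $\gamma>0$ or $\gamma\le-1$, $\lambda_j\to\lambda_0$, $u_j\to u$ in $L^1_{loc}(\mathbb R^N)$ and $E=\liminf_j\Phi_{\lambda_j}(u_j)<\infty$. Then $\nabla u\in L^p$ if $p>1$, and $Du$ is a finite measure if $p=1$.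
\end{lemma}

\begin{proof}
Pass to a subsequence with $\Phi_{\lambda_j}(u_j)\to E$ and, by Fubini, with $(u_j)_{e,z}\to u_{e,z}$ in $L^1_{loc}(\mathbb R)$ for a.e.\ $(e,z)$. Fix $\delta>0$ and such an $(e,z)$, and write $v=u_{e,z}$. For a.e.\ $t\in(0,\delta)$ all points $t+k\delta$, $k\in\mathbb Z$, are Lebesgue points of $v$. For such $t$, \eqref{eq:super} and Lemma~\ref{lem:oned} on finitely many of the intervals $(t+k\delta,t+(k+1)\delta)$, and then on all of them, give
\[
\liminf_j\Phi^1_{\lambda_j}((u_j)_{e,z})\ge c\,\delta^{1-p}\sum_{k\in\mathbb Z}|v(t+(k+1)\delta)-v(t+k\delta)|^p .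
\]
Averaging over $t\in(0,\delta)$, the left side is at least $c\,\delta^{-p}\int_{\mathbb R}|v(t+\delta)-v(t)|^pdt$. By \eqref{eq:slice} and Fatou's lemma,
\[
E\ge\frac c2\int_{\mathbb S^{N-1}}\int_{\mathbb R^N}\frac{|u(x+\delta e)-u(x)|^p}{\delta^p}\,dx\,de\qquad\text{for all }\delta>0 .
\]
By Jensen's inequality the same holds for a standard mollification $u_\eta$ of $u$. Letting $\delta\to0$ and using Fatou's lemma, $\frac{2E}c\ge\int_{\mathbb S^{N-1}}\|e\cdot\nabla u_\eta\|_p^p\,de=K_{N,p}\|\nabla u_\eta\|_p^p$. This bound is uniform in $\eta$. Let $\eta\to0$ and use weak compactness in $L^p$ ($p>1$), respectively weak-$*$ compactness of measures ($p=1$).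
\end{proof}

\section{The liminf inequality: blow-up and the case $p>1$}\label{sec:liminf}

We now prove Theorem~\ref{thm:B}(2), in this section for $p>1$ and in the next for $p=1$. Let $\kappa>0$, $\lambda_j\to\lambda_0$, $u_j\to u$ in $L^1_{loc}(\mathbb R^N)$ and $E=\liminf_j\Phi_{\lambda_j}(u_j)<\infty$. By Corollary~\ref{cor:positive}, $\gamma\notin(-1,0)$, so Lemma~\ref{lem:reg} gives the regularity of $u$. It remains to show $E\ge\kappa\|\nabla u\|_p^p$, respectively $E\ge\kappa|Du|(\mathbb R^N)$.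

Pass to a subsequence with $\Phi_{\lambda_j}(u_j)\to E$, all values finite. The finite measures
\[
\mu_j(S)=\mathfrak m_{\lambda_j}\big(\Sigma_{\lambda_j}(u_j)\cap(S\times\mathbb R^N)\big)
\]
have mass $\Phi_{\lambda_j}(u_j)$. Along a further subsequence $\mu_j\rightharpoonup\mu$ weakly-$*$, with $\mu(\mathbb R^N)\le E$, and for every ball
\begin{equation}\label{eq:balls}
\limsup_j\Phi_{\lambda_j}(u_j,B_\rho(x_0))\le\limsup_j\mu_j(\bar B_\rho(x_0))\le\mu(\bar B_\rho(x_0)).
\end{equation}
It suffices to bound the density of $\mu$ with respect to Lebesgue measure, respectively $|Du|$, from below. We use the following standard facts \cite[Sects.~1.6--1.7]{EG}: for Radon measures $\mu,\vartheta$ on $\mathbb R^N$ the limit $\lim_{\rho\to0}\mu(\bar B_\rho(x))/\vartheta(\bar B_\rho(x))$ exists and is finite for $\vartheta$-a.e.\ $x$, and it is the density $\frac{d\mu}{d\vartheta}(x)$ of the part of $\mu$ that is absolutely continuous with respect to $\vartheta$; and the Lebesgue point theorem holds with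 respect to $\vartheta$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) for $p>1$]
For a.e.\ $x_0$ the density $\frac{d\mu}{dx}(x_0)=\lim_{\rho\to0}\mu(\bar B_\rho(x_0))/|B_\rho|$ exists, and
\[
v_\rho(y):=\frac{u(x_0+\rho y)-u(x_0)}\rho\to\nabla u(x_0)\cdot y\quad\text{in }L^1(B_1)
\]
by the a.e.\ $L^1$-differentiability of $W^{1,1}_{loc}$ functions \cite[Sect.~6.1]{EG}. Let $\rho_k\to0$ and $v_{j,k}(y)=(u_j(x_0+\rho_ky)-u(x_0))/\rho_k$. By Lemma~\ref{lem:scaling} with $\alpha=r=\rho_k$,
\[
\Phi_{\lambda_j}(u_j,B_{\rho_k}(x_0))=\rho_k^N\,\Phi_{\lambda_j\rho_k^{\gamma/p}}(v_{j,k},B_1) .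
\]
Choose $j=j(k)$ so large that $\lambda_k':=\lambda_{j(k)}\rho_k^{\gamma/p}\to\lambda_0$, $\|v_{j(k),k}-v_{\rho_k}\|_{L^1(B_1)}\le\frac1k$ and, by \eqref{eq:balls}, $\Phi_{\lambda_{j(k)}}(u_{j(k)},B_{\rho_k}(x_0))\le\mu(\bar B_{\rho_k}(x_0))+\rho_k^N/k$. Then $v_{j(k),k}\to\nabla u(x_0)\cdot y$ in $L^1(B_1)$, hence in measure, and Lemma~\ref{lem:affine} gives
\[
|B_1|\,\frac{d\mu}{dx}(x_0)=\lim_k\frac{\mu(\bar B_{\rho_k}(x_0))}{\rho_k^N}\ge\liminf_k\Phi_{\lambda'_k}(v_{j(k),k},B_1)\ge\kappa|\nabla u(x_0)|^p|B_1| .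
\]
Hence $\mu\ge\kappa|\nabla u|^pdx$ and $E\ge\mu(\mathbb R^N)\ge\kappa\|\nabla u\|_p^p$.
\end{proof}

\section{The liminf inequality for $p=1$}\label{sec:pone}

For $p=1$ the same argument controls the absolutely continuous part of $Du$, but not the singular part: there the blow-ups are functions $\psi(y\cdot\nu)$ with $\psi$ nondecreasing. We need a lower bound for such limits, again with the constant $\kappa$. Throughout this section $p=1$, so Lemma~\ref{lem:scaling} reads
\begin{equation}\label{eq:scale1}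
\Phi_\lambda(w,x_0+r\Omega)=\alpha r^{N-1}\Phi_{\lambda r^{1+\gamma}/\alpha}(f,\Omega)\qquad\text{for } w(x)=\alpha f((x-x_0)/r)+c .
\end{equation}

\begin{example}[A jump on an interval]\label{ex:jump}
Let $N=1$, and let $w_k:(0,1)\to[0,1]$ converge to the indicator function of $(\frac12,1)$ in $L^1$, $\lambda_k\to\lambda_0$. Suppose in addition that $w_k=0$ on $(0,\theta)$ and $w_k=1$ on $(1-\theta,1)$ for some fixed $\theta\in(0,\frac12)$. We claim $\liminf_k\Phi_{\lambda_k}(w_k,(0,1))\ge\kappa$. Pass to a subsequence along which the energies converge to the liminf, which we assume finite, and stack $n$ small copies to a staircase: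
\[
Z_{n,k}(x)=\tfrac1n\big(i+w_k(nx-i)\big)\quad\text{on the cell }\big(\tfrac in,\tfrac{i+1}n\big),\ i=0,\dots,n-1 .
\]
Then $|Z_{n,k}(x)-x|\le\frac1n$. Take the parameter $\lambda_kn^\gamma$. By \eqref{eq:scale1} with $\alpha=r=\frac1n$, each cell has energy $\frac1n\Phi_{\lambda_k}(w_k,(0,1))$; the sum is $\Phi_{\lambda_k}(w_k,(0,1))$. If $x,y$ lie in different cells and $|x-y|<\frac\theta n$, then the cells are adjacent, both points are within $\frac\theta n$ of the common endpoint $\frac in$, and $Z_{n,k}(x)=Z_{n,k}(y)=\frac in$, so the pair is not steep. Pairs with $|x-y|\ge\frac\theta n$ contribute $o(1)$ as $k\to\infty$ with $n$ fixed, by Lemma~\ref{lem:dist}(b). Now choose $k(n)$ so large that $\lambda_{k(n)}n^\gamma\to\lambda_0$ as $n\to\infty$ and the energy of $Z_{n,k(n)}$ is at most $\lim_k\Phi_{\lambda_k}(w_k,(0,1))+\frac1n$. Since $Z_{n,k(n)}\to x$ uniformly, Lemma~\ref{lem:affine} gives the claim.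
\end{example}

In general, the boundary values used in Example~\ref{ex:jump} have to be created. Near the lateral faces of a cube (those parallel to $\nu$) they cannot be constant: they must follow the profile, which may jump. We therefore glue $w_k$ to a \emph{smooth} profile $g$ that is close to $\psi$ in $L^1$, and use Lemma~\ref{lem:density} to see that $g$ costs little in a thin layer, although its Lipschitz constant is not controlled.

\begin{lemma}\label{lem:profile}
Let $p=1$, let $P$ be an open cube of side $s$ with a face normal $\nu$, $(a,b)=\{y\cdot\nu:y\in P\}$, $\psi$ bounded and nondecreasing on $(a,b)$, $\lambda_k\to\lambda_0$, and $w_k\to\psi(y\cdot\nu)$ in $L^1(P)$. Then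
\[
\liminf_k\Phi_{\lambda_k}(w_k,P)\ge\kappa\,s^{N-1}(\psi(b^-)-\psi(a^+)) .
\]
\end{lemma}

\begin{proof}
The case $\psi(b^-)=\psi(a^+)$ is trivial. By isometry invariance and \eqref{eq:scale1} with $r=s$, $\alpha=\psi(b^-)-\psi(a^+)$ we may assume $P=Q$, $\nu=e_1$ (the first coordinate vector), $\psi(0^+)=0$, $\psi(1^-)=1$. Truncating $w_k$ at $0$ and $1$, which does not increase the energy and preserves the convergence, we may assume $0\le w_k\le1$. Pass to a subsequence with $\Phi_{\lambda_k}(w_k,Q)\to E_0$, the original liminf, and assume $E_0<\infty$. We show $\kappa\le E_0$. Below, $C$ denotes constants depending only on $N$ and $\gamma$.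

Let $\theta\in(0,\frac18)$, $\epsilon\in(0,1)$ and $\beta(\theta)=\theta+\psi(3\theta)+1-\psi(1-3\theta)$, so $\beta(\theta)\to0$ as $\theta\to0$. Let $d=\operatorname{dist}(\cdot,\partial Q)$ and $D=\{x\in Q:d(x)<2\theta\}$.

\emph{Step 1: a smooth profile.} There is a nondecreasing $g\in C^\infty(\mathbb R)$ with $g=0$ near $(-\infty,0]$, $g=1$ near $[1,\infty)$, and
\[
g(2\theta)\le\psi(3\theta),\qquad g(1-2\theta)\ge\psi(1-3\theta),\qquad \|g-\psi\|_{L^1(0,1)}\le\epsilon^2\theta .
\]
To construct it, extend $\psi$ by $0$ on $(-\infty,0]$ and by $1$ on $[1,\infty)$, and mollify $x\mapsto\psi(\frac12+(1+4\eta')(x-\frac12))$ with a kernel supported in $[-\eta'/2,\eta'/2]$, where $\eta'\le\min\{\frac14,2\theta\}$ is small. Before mollification this function vanishes for $x\le\frac{2\eta'}{1+4\eta'}$, and $\frac{2\eta'}{1+4\eta'}\ge\eta'$; so $g=0$ on $(-\infty,\eta'/2]$. For $x\le\frac12$ the argument of $\psi$ is at most $x$, and $2\theta+\eta'/2\le3\theta<\frac12$; so $g(2\theta)\le\psi(3\theta)$.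 The behavior at the other end is symmetric about $x=\frac12$. As $\eta'\to0$, $g\to\psi$ at the points of continuity of $\psi$, hence in $L^1(0,1)$.

We write $g$ also for the function $g(x_1)$. Split $D$ into the points within $2\theta$ of one of the $2(N-1)$ lateral faces, each such slab contributing at most $2\theta\,(g(1)-g(0))=2\theta$, and the points within $2\theta$ of $\{x_1=0\}$ or $\{x_1=1\}$:
\begin{equation}\label{eq:layer}
\int_Dg'(x_1)\,dx\le4(N-1)\theta+g(2\theta)+1-g(1-2\theta)\le C\beta(\theta).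
\end{equation}

\emph{Step 2: gluing.} Let $\varphi=\min\{2,\frac2\theta(d-\theta)_+\}$ and $W_k=(w_k\wedge(g+\varphi))\vee(g-\varphi)$. Then $W_k$ lies between $w_k$ and $g$, so $0\le W_k\le1$; $W_k=g$ where $d\le\theta$; $W_k=w_k$ where $d\ge2\theta$, because there $\varphi=2$; and $A_k:=\{W_k\ne w_k\}\subset D\cap\{|w_k-g|>\varphi\}$. By the triangle inequality $\Sigma_\lambda(g\pm\varphi)\subset\Sigma_{\lambda/2}(g)\cup\Sigma_{\lambda/2}(\varphi)$, and $\mathfrak m_\lambda=2\mathfrak m_{\lambda/2}$ as $p=1$. So Lemma~\ref{lem:trunc} gives, with $\lambda_k'=\lambda_k/2$,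
\[
\Phi_{\lambda_k}(W_k,Q)\le\Phi_{\lambda_k}(w_k,Q)+8\,\mathfrak m_{\lambda_k'}\big(\Sigma_{\lambda_k'}(g)\cap(D\times Q)\big)+8\,\mathfrak m_{\lambda_k'}\big(\Sigma_{\lambda_k'}(\varphi)\cap(A_k\times Q)\big).
\]
By Lemma~\ref{lem:density} and \eqref{eq:layer}, the second term has $\limsup_k\le C\beta(\theta)$. For the third, let $\eta\in(0,\theta)$. If $d(x)\le\theta-\eta$, then $\varphi(x)=0$, and $\varphi(y)\ne0$ forces $|x-y|\ge\eta$; by Lemma~\ref{lem:dist}(b) these $x$ contribute $o(1)$. For all other $x\in A_k$ the integral over the steep partners is at most $\frac{2\omega}{\theta|\gamma|}$ by Lemma~\ref{lem:dist}(a), as $\varphi$ is $\frac2\theta$-Lipschitz. These $x$ belong to one of the sets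
\begin{itemize}
\item $\{\theta-\eta<d\le\theta\}$, of measure at most $C\eta$;
\item $\{d>\theta,\ \varphi\le\epsilon\}\subset\{\theta<d\le\theta+\frac{\epsilon\theta}2\}$, of measure at most $C\epsilon\theta$;
\item $\{|w_k-g|>\epsilon\}$, of measure at most $\epsilon^{-1}\|w_k-\psi(x_1)\|_{L^1(Q)}+\epsilon\theta$.
\end{itemize}
Letting $k\to\infty$ and then $\eta\to0$, the third term has $\limsup_k\le C\epsilon$. Hence
\begin{equation}\label{eq:glued}
\limsup_k\Phi_{\lambda_k}(W_k,Q)\le E_0+C(\epsilon+\beta(\theta)).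
\end{equation}

\emph{Step 3: stacking.} For $n\in\mathbb N$ and $i\in\{0,\dots,n-1\}^N$ let
\[
Z_{n,k}(x)=\tfrac1n\big(i_1+W_k(nx-i)\big)\quad\text{on the cell }\tfrac1n(i+Q).
\]
Then $|Z_{n,k}(x)-x_1|\le\frac1n$ for a.e.\ $x\in Q$. Fix $n$ and consider the parameters $\lambda_kn^\gamma\to\lambda_0$ as $k\to\infty$.
\begin{itemize}
\item By \eqref{eq:scale1} with $\alpha=r=\frac1n$ each cell has energy $n^{-N}\Phi_{\lambda_k}(W_k,Q)$, and the sum is $\Phi_{\lambda_k}(W_k,Q)$.
\item Pairs in different cells with $|x-y|\ge\frac\theta{2n}$ contribute $o(1)$ as $k\to\infty$, by Lemma~\ref{lem:dist}(b), since $0\le Z_{n,k}\le1$.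
\item If $x,y$ lie in different cells and $|x-y|<\frac\theta{2n}$, both are at distance less than $\frac\theta n$ from the boundary of their own cells, so $Z_{n,k}=G_n$ at both points, where $G_n(x)=\frac1n(\lfloor nx_1\rfloor+g(nx_1-\lfloor nx_1\rfloor))$. This function is smooth and Lipschitz on $\mathbb R^N$, because $g$ is $0$ near $0$ and $1$ near $1$. By Lemma~\ref{lem:density} and a change of variables in each cell, the $\limsup_k$ of the energy of these pairs is at most
\[
\frac\omega{|\gamma|}\sum_i\int_{\{x\in\frac1n(i+Q):\,d(nx-i)<\theta\}}|\nabla G_n|\,dx=\frac\omega{|\gamma|}\int_{\{x\in Q:\,d<\theta\}}g'(x_1)\,dx\le C\beta(\theta).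
\]
\end{itemize}
With \eqref{eq:glued}, $\limsup_k\Phi_{\lambda_kn^\gamma}(Z_{n,k},Q)\le E_0+C(\epsilon+\beta(\theta))$ for every $n$. Choose $k(n)$ with $\lambda_{k(n)}n^\gamma\to\lambda_0$ as $n\to\infty$ and $\Phi_{\lambda_{k(n)}n^\gamma}(Z_{n,k(n)},Q)\le E_0+C(\epsilon+\beta(\theta))+\frac1n$. As $Z_{n,k(n)}\to x_1$ uniformly, Lemma~\ref{lem:affine} with $\Omega=Q$, $\xi=e_1$ gives $\kappa\le E_0+C(\epsilon+\beta(\theta))$. Let $\epsilon\to0$, then $\theta\to0$.
\end{proof}

\begin{lemma}\label{lem:onedir}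
Let $p=1$, let $v\in BV(B_1)$ satisfy $Dv=\nu_0|Dv|$ for a fixed unit vector $\nu_0$, $\lambda_k\to\lambda_0$, and $w_k\to v$ in $L^1(B_1)$. Then $\liminf_k\Phi_{\lambda_k}(w_k,B_1)\ge\kappa|Dv|(B_1)$.
\end{lemma}

\begin{proof}
The derivatives of $v$ orthogonal to $\nu_0$ vanish and $B_1$ is convex, so $v(y)=\psi(y\cdot\nu_0)$ a.e.\ with $\psi$ nondecreasing on $(-1,1)$, and locally $|Dv|$ is the product of $d\psi$ and $(N-1)$-dimensional Lebesgue measure. Take a grid of cubes of side $s$ with faces normal to $\nu_0$ and to $N-1$ fixed directions orthogonal to $\nu_0$ and to each other. Hyperplanes parallel to $\nu_0$ are not charged by $|Dv|$, and we offset the grid so that none of its hyperplanes $\{y\cdot\nu_0=\text{const}\}$ is charged either; this is possible because only countably many hyperplanes of this form are charged. For an open grid cube $P$ with $\bar P\subset B_1$, $\psi$ is bounded on the corresponding interval $(a,b)$ and $|Dv|(P)=s^{N-1}(\psi(b^-)-\psi(a^+))$. By \eqref{eq:super}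 and Lemma~\ref{lem:profile} the liminf is at least $\kappa\sum_P|Dv|(P)\ge\kappa|Dv|(B_{1-2\sqrt Ns})$. Let $s\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) for $p=1$]
We use the notation of Section~\ref{sec:liminf}. Assume $Du\ne0$ and let $\nu=dDu/d|Du|$. We show $\frac{d\mu}{d|Du|}(x_0)\ge\kappa$ for $|Du|$-a.e.\ $x_0$. By the facts recalled there, the differentiation theorem being applied with $\vartheta=|Du|$ both to $\mu$ and to Lebesgue measure, for $|Du|$-a.e.\ $x_0$ we have $|Du|(\bar B_\rho(x_0))>0$ for all $\rho>0$ and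
\begin{itemize}
\item[(a)] $\lim_{\rho\to0}\mu(\bar B_\rho(x_0))/|Du|(\bar B_\rho(x_0))=\frac{d\mu}{d|Du|}(x_0)<\infty$;
\item[(b)] $|\nu(x_0)|=1$ and $\int_{\bar B_\rho(x_0)}|\nu-\nu(x_0)|\,d|Du|=o\big(|Du|(\bar B_\rho(x_0))\big)$;
\item[(c)] $\lim_{\rho\to0}|\bar B_\rho|/|Du|(\bar B_\rho(x_0))$ exists and is finite.
\end{itemize}
In the blow-up, mass of $|Du|$ must not escape to the boundary of the ball. This is prevented by choosing good radii: for such $x_0$ and every $t\in(0,1)$,
\begin{equation}\label{eq:radii}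
\limsup_{\rho\to0}\frac{|Du|(\bar B_{t\rho}(x_0))}{|Du|(\bar B_\rho(x_0))}\ge t^N .
\end{equation}
Otherwise there are $\varsigma<t^N$ and $\rho_0>0$ with $|Du|(\bar B_{t\rho}(x_0))\le\varsigma|Du|(\bar B_\rho(x_0))$ for $\rho\le\rho_0$. Then $|Du|(\bar B_{t^m\rho_0}(x_0))\le\varsigma^m|Du|(\bar B_{\rho_0}(x_0))$ for all $m\in\mathbb N$, hence $|Du|(\bar B_\rho(x_0))=o(\rho^N)$, which contradicts (c).

Fix such an $x_0$, $t\in(0,1)$, $\nu_0=\nu(x_0)$, and, by \eqref{eq:radii}, $\rho_k\to0$ with $|Du|(\bar B_{t\rho_k}(x_0))\ge(t^N-\frac1k)|Du|(\bar B_{\rho_k}(x_0))$. Put $\alpha_k=|Du|(\bar B_{\rho_k}(x_0))\,\rho_k^{1-N}>0$, let $a_k$ be the mean of $u$ on $B_{\rho_k}(x_0)$, and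
\[
v_k(y)=\alpha_k^{-1}\big(u(x_0+\rho_ky)-a_k\big),\qquad\text{so that}\qquad Dv_k(S)=\frac{Du(x_0+\rho_kS)}{|Du|(\bar B_{\rho_k}(x_0))}.
\]
Then $|Dv_k|(B_1)\le1$ and $v_k$ has mean zero on $B_1$. By the Poincar\'e inequality and compactness in $BV$, up to subsequences, $v_k\to v$ in $L^1(B_1)$, $Dv_k\rightharpoonup Dv$ and $|Dv_k|\rightharpoonup\vartheta$ weakly-$*$ in $B_1$. By (b), $\big|Dv_k-\nu_0|Dv_k|\big|(B_1)\to0$, so $Dv=\nu_0\vartheta$, $|Dv|=\vartheta$, and
\[
|Dv|(B_1)\ge\vartheta(\bar B_t)\ge\limsup_k|Dv_k|(\bar B_t)\ge t^N .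
\]

With $v_{j,k}(y)=\alpha_k^{-1}(u_j(x_0+\rho_ky)-a_k)$, \eqref{eq:scale1} gives
\[
\Phi_{\lambda_j}(u_j,B_{\rho_k}(x_0))=|Du|(\bar B_{\rho_k}(x_0))\;\Phi_{\lambda_j\rho_k^{1+\gamma}/\alpha_k}(v_{j,k},B_1).
\]
For each $k$ choose $j(k)$ so large that $\lambda_k':=\lambda_{j(k)}\rho_k^{1+\gamma}/\alpha_k\to\lambda_0$, $\|v_{j(k),k}-v_k\|_{L^1(B_1)}\le\frac1k$ and, by \eqref{eq:balls},
\[
\Phi_{\lambda_k'}(v_{j(k),k},B_1)\le\frac{\mu(\bar B_{\rho_k}(x_0))}{|Du|(\bar B_{\rho_k}(x_0))}+\frac1k .
\]
Then $v_{j(k),k}\to v$ in $L^1(B_1)$, and Lemma~\ref{lem:onedir} together with (a) gives $\frac{d\mu}{d|Du|}(x_0)\ge\kappa|Dv|(B_1)\ge\kappa t^N$. Let $t\to1$. Hence $\mu\ge\kappa|Du|$ and $E\ge\mu(\mathbb R^N)\ge\kappa|Du|(\mathbb R^N)$.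
\end{proof}

\section{Conclusion of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case $-1<\gamma<0$ is Proposition~\ref{prop:jumps}. In all other cases $\kappa>0$ by Corollary~\ref{cor:positive}.

(i) Let $u_\lambda\to u$ in $L^p(\mathbb R^N)$, and let $\lambda_j\to\lambda_0$ realize $\liminf_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)$, which we may assume finite. Since $u_{\lambda_j}\to u$ in $L^1_{loc}$, Theorem~\ref{thm:B}(2) gives $\nabla u\in L^p$ (respectively $Du$ finite). As $u\in L^p$, this means $u\in W^{1,p}$ (respectively $u\in BV$), and $\liminf_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\ge\kappa\Phi(u)$.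

(ii) If $\Phi(u)<\infty$, the family of Corollary~\ref{cor:limsup} satisfies $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\le\kappa\Phi(u)$, and by (i) $\lim_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)=\kappa\Phi(u)$. If $\Phi(u)=+\infty$, take $u_\lambda=u$; by (i), $\Phi_\lambda(u)\to+\infty=\kappa\Phi(u)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) is Corollary~\ref{cor:positive}. (2) was proved in Sections~\ref{sec:liminf} and \ref{sec:pone}. (3) is \eqref{eq:kappaupper} and Proposition~\ref{prop:slice}. (4) is Proposition~\ref{prop:osc}.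
\end{proof}

\begin{thebibliography}{9}
\bibitem{EG} Evans--Gariepy, \emph{Measure Theory and Fine Properties of Functions}.
\bibitem{Nguyen} Hoai-Minh Nguyen, \emph{Characterizations of the Sobolev norms and the total variation via nonlocal functionals, and related problems}, arXiv:2507.00842 (2025).
\end{thebibliography}

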